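# Type $\mathrm{B}_n$ Hall–Littlewood polynomials of rectangular shape as theta determinants

## 1. Deformed $\mathrm{SO}(3)$ characters and a small determinant

Take one variable $x$, put $X=x+x^{-1}$, and for $k\ge 1$ form the sum over the two-element group generated by $x\mapsto x^{-1}$:
$$x^{k}\,\frac{1-sx^{-1}}{1-x^{-1}}+x^{-k}\,\frac{1-sx}{1-x}.$$
For $s=0$ this is $\dfrac{x^{k+1}-x^{-k}}{x-1}=x^k+x^{k-1}+\cdots+x^{-k}=:\chi_k$, an irreducible character of $\mathrm{SO}(3)$. The part proportional to $s$ is $-s\big(\frac{x^{k-1}}{1-x^{-1}}+\frac{x^{1-k}}{1-x}\big)=-s\chi_{k-1}$. So the sum equals $\chi_k-s\chi_{k-1}$. For $k=1$ and $k=2$ this is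
$$X+1-s,\qquad X^2+X-1-s(X+1).$$

Here is a second computation, which looks unrelated. Let $\ddot e_r$ be the elementary symmetric functions of $x,x^{-1},1$. Their generating function is $(1+z)(1+zx)(1+zx^{-1})=1+(X+1)z+(X+1)z^2+z^3$, and $\ddot e_r=0$ outside $0\le r\le3$. Consider
$$\tfrac12\sum_{y\in\mathbb Z}(-1)^yt^{y^2}\big(\ddot e_{1-2y}+\ddot e_{2-2y}\big).$$
The term $y=0$ gives $2(X+1)$, the term $y=1$ gives $-t\,\ddot e_0=-t$, the term $y=-1$ gives $-t\,\ddot e_3=-t$, and all others vanish. The total is $X+1-t$, which is the first polynomial above with $s=t$.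

Next try a $2\times2$ determinant with entries
$$M_{ij}=\sum_{y\in\mathbb Z}(-1)^yt^{2y^2-(j-1)y}\big(\ddot e_{1-i+j-4y}+\ddot e_{i+j-4y}\big).$$
For $y=0$ the entries are $\ddot e_1+\ddot e_2=2(X+1)$, $\ \ddot e_2+\ddot e_3=X+2$, $\ \ddot e_0+\ddot e_3=2$, $\ \ddot e_1+\ddot e_4=X+1$. Only one other value of $y$ contributes anywhere: in $M_{22}$, $y=1$ gives $-t(\ddot e_{-3}+\ddot e_0)=-t$. Hence
$$\tfrac12\det\begin{pmatrix}2(X+1)&X+2\\2&X+1-t\end{pmatrix}=(X+1)^2-t(X+1)-(X+2)=X^2+X-1-t(X+1),$$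
which is the second polynomial with $s=t$. The question is whether this continues for all $k$, and for any number $n$ of variables.

## 2. The $\mathrm{B}_n$ polynomials and the identity

Let $x=(x_1,\dots,x_n)$ and let $W=(\mathbb Z/2\mathbb Z)^n\rtimes\mathfrak S_n$ act on Laurent polynomials by permuting the variables and inverting any subset of them. Write $X_i=x_i+x_i^{-1}$.

**Definition.** For a partition $\lambda$ with at most $n$ parts, the $\mathrm B_n$ Hall–Littlewood polynomial is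
$$P_{\lambda}^{\mathrm{B}_n}(x;t,s)=\frac{1}{v_\lambda(t,s)}\sum_{w\in W} w\bigg(x^{\lambda}\prod_{i=1}^n\frac{1-s x_i^{-1}}{1-x_i^{-1}}\prod_{1\le i<j\le n}\frac{(1-t x_i^{-1}x_j)(1-t x_i^{-1}x_j^{-1})}{(1-x_i^{-1}x_j)(1-x_i^{-1}x_j^{-1})}\bigg),$$
where the constant $v_\lambda(t,s)$ makes it a $W$-invariant Laurent polynomial in which $x^\lambda$ has coefficient $1$. Here $t$ belongs to the long roots $e_i\pm e_j$ and $s$ to the short roots $e_i$.

For $n=1$, $P_{(k)}=\chi_k-s\chi_{k-1}$ as in Section 1. For $t=s=0$ one gets the irreducible character of $\mathrm{SO}(2n+1)$ indexed by $\lambda$.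

**Definition.** $\ddot e_r(x)=e_r(x_1,x_1^{-1},\dots,x_n,x_n^{-1},1)$, and $\ddot e_r=0$ for $r<0$ or $r>2n+1$.

Let $(k^n)$ be the partition with $n$ parts equal to $k$.

**Theorem 1.** For all positive integers $n,k$, with $K=2k$,
$$P_{(k^n)}^{\mathrm{B}_n}(x;t,t)=\frac12\sum_{y\in\mathbb Z^k}\det_{1\le i,j\le k}\Big((-1)^{y_i}t^{\frac12Ky_i^2-(j-1)y_i}\big(\ddot e_{n-i+j-Ky_i}(x)+\ddot e_{n+i+j-Ky_i-1}(x)\big)\Big).$$

This is the conjectured $\mathrm A^{(2)}_{2k-1}$ identity in S. Ole Warnaar, "Affine Jacobi-Trudi Identities and $q,t$-Rogers-Ramanujan Identities", arXiv:2511.17034 (2025); the theorem says that it is true. Since $y_i$ occurs only in row $i$, multilinearity lets us sum row by row. The right side is therefore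
$$\tfrac12\det(M_{ij}),\qquad M_{ij}=\sum_{y\in\mathbb Z}(-1)^yt^{ky^2-(j-1)y}\big(\ddot e_{n-i+j-2ky}+\ddot e_{n+i+j-2ky-1}\big),\tag{1}$$
and each entry is a finite sum. The exponents $y(ky-(j-1))$ are nonnegative integers, because $0\le j-1<k$, and they vanish only for $y=0$. At $t=0$ the right side is thus $\frac12\det(\ddot e_{n-i+j}+\ddot e_{n+i+j-1})$.

For rectangular shapes the sum over $W$ collapses to a sum over signs. We record this for an arbitrary one-variable factor, because a more general one is needed later.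

**Lemma 2.** Let $\varphi$ be a rational function of one variable, and let
$$S_\varphi(x)=\sum_{\varepsilon\in\{\pm1\}^n}\prod_{i}x_i^{k\varepsilon_i}\varphi(x_i^{\varepsilon_i})\prod_{i<j}\frac{1-tx_i^{-\varepsilon_i}x_j^{-\varepsilon_j}}{1-x_i^{-\varepsilon_i}x_j^{-\varepsilon_j}}.$$
Then
$$\sum_{w\in W}w\bigg(\prod_ix_i^k\varphi(x_i)\prod_{i<j}\frac{(1-tx_i^{-1}x_j)(1-tx_i^{-1}x_j^{-1})}{(1-x_i^{-1}x_j)(1-x_i^{-1}x_j^{-1})}\bigg)=\prod_{i=1}^n\frac{1-t^i}{1-t}\cdot S_\varphi(x).$$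

*Proof.* Sum over $\mathfrak S_n$ first. All factors are symmetric except $\prod_{i<j}\frac{1-tx_i^{-1}x_j}{1-x_i^{-1}x_j}=\prod_{i<j}\frac{x_i-tx_j}{x_i-x_j}$. We claim that
$$\sum_{\sigma\in\mathfrak S_n}\prod_{i<j}\frac{x_{\sigma(i)}-tx_{\sigma(j)}}{x_{\sigma(i)}-x_{\sigma(j)}}=\prod_{i=1}^n\frac{1-t^i}{1-t}$$
(Macdonald, *Symmetric Functions and Hall Polynomials*, III (1.4)). Multiplied by the Vandermonde product, the left side becomes an antisymmetric polynomial. So the left side is a polynomial, homogeneous of degree $0$, hence a constant. Let $x_1,\dots,x_n\to\infty$ with $x_i/x_{i+1}\to\infty$. A factor tends to $1$ if $\sigma(i)<\sigma(j)$ and to $t$ if $\sigma(i)>\sigma(j)$. So the constant is $\sum_\sigma t^{\mathrm{inv}(\sigma)}=\prod_i\frac{1-t^i}{1-t}$. Now apply all sign changes $x_i\mapsto x_i^{\varepsilon_i}$ and add. $\square$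

## 3. One column: an average over a circle, and what leading coefficients can decide

Take $k=1$ and any $n$. Write $\mathrm{CT}$ for the constant term in $z$ and $Z=z+z^{-1}$. Since $(1+zx_i)(1+zx_i^{-1})=z(Z+X_i)$,
$$\sum_r\ddot e_rz^r=(1+z)z^n\prod_{i=1}^n(Z+X_i).\tag{2}$$
So $\ddot e_{n-2y}+\ddot e_{n+1-2y}=\mathrm{CT}\big[z^{2y}(1+z^{-1})(1+z)\prod_i(Z+X_i)\big]$. For $k=1$ the right side of Theorem 1 is then
$$\tfrac12\mathrm{CT}\Big[\prod_{i=1}^n(X_i+Z)\,(2+Z)\,\theta(z)\Big],\qquad\theta(z)=\sum_y(-1)^yt^{y^2}z^{2y}.$$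
By the Jacobi triple product, $\theta(z)=\prod_{m\ge0}(1-t^{2m+2})(1-t^{2m+1}z^2)(1-t^{2m+1}z^{-2})$. For $0<t<1$ this makes $(2+Z)\theta(z)$ a nonnegative weight on the unit circle. Also $\mathrm{CT}[(2+Z)\theta]=2$. Hence the right side is the *average* of $\prod_i(X_i+Z)$ over $z$ with respect to this weight. For $n=1$ the average of $Z$ is $\frac12\mathrm{CT}[(z+z^{-1})(2+z+z^{-1})\theta]=\frac12(2-2t)=1-t$, in agreement with Section 1.

A sensible first attempt at the theorem is to compare leading coefficients. Both sides are symmetric polynomials in $X_1,\dots,X_n$ of degree at most $k$ in each.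

For the left side, use Lemma 2 with $\varphi(x)=\frac{1-sx^{-1}}{1-x^{-1}}$ and let $x_1\to\infty$. Terms with $\varepsilon_1=-1$ are $O(x_1^{-k})$, and terms with $\varepsilon_1=+1$ are $x_1^k$ times (a term of the same sum in $x_2,\dots,x_n$, plus $o(1)$). So the coefficient of $X_1^k$ in $P_{(k^n)}$ is $P_{(k^{n-1})}$, with value $1$ for $n=1$.

For the right side, multiplying the generating function by $1+zX_n+z^2$ shows that $\ddot e_{n+m}(x_1,\dots,x_n)$ is affine in $X_n$ with slope $\ddot e_{(n-1)+m}(x_1,\dots,x_{n-1})$. So every $M_{ij}$ is affine in $X_n$, its slope is the same entry for $n-1$ variables, and the coefficient of $X_n^k$ in the determinant is the determinant for $n-1$.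

For $k=1$ this almost settles the matter. A sequence of symmetric polynomials $F_n$, of degree $\le1$ in each $X_i$ and with $X_n$-coefficient $F_{n-1}$, has the form $F_n=\sum_ra_{n-r}e_r(X_1,\dots,X_n)$, so only the numbers $a_m$ remain. For example, for $n=2$ the right side is
$$\ddot e_2-t(\ddot e_0+\ddot e_4)=X_1X_2+(1-t)(X_1+X_2)+2-2t,$$
where we used $\ddot e_r=\ddot e_{2n+1-r}$ to merge the two halves. To test $a_2$ on the left (with $s=t$), put $x=(t,t^2)$. In the sum over $\varepsilon$ the factor $1-t\cdot t^{-\varepsilon_1}$ kills $\varepsilon_1=1$, and then $1-t\cdot t\cdot t^{-2\varepsilon_2}$ kills $\varepsilon_2=1$. One term survives: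
$$t^{-1}\frac{1-t^2}{1-t}\cdot t^{-2}\frac{1-t^3}{1-t^2}\cdot\frac{1-t^4}{1-t^3}=t^{-3}+t^{-2}+t^{-1}+1.$$
Substituting $X_1=t+t^{-1}$, $X_2=t^2+t^{-2}$ in the right side gives the same value. As $a_0=1$ and $a_1=1-t$ are already known, this proves the case $n=2$, $k=1$.

For $k\ge2$ the attempt stops. Suppose the identity is known for $n-1$. Then the difference of the two sides has degree at most $k-1$ in each $X_i$, and the recursion says nothing more: any symmetric polynomial of degree $\le k-1$ in each variable has vanishing $X_n^k$-coefficient. The unknown lives in a space of dimension $\binom{n+k-1}{n}$, one for $k=1$ but $n+1$ for $k=2$. A characterization that controls all lower coefficients is needed.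

## 4. Orthogonality pins down the polynomial

From here on $\mathbb T$ is the unit circle, and integrals over $\mathbb T^n$ and $\mathbb T^k$ use normalized Haar measure. We write $(a;t)_\infty=\prod_{m\ge0}(1-at^m)$, so $(a;0)_\infty=1-a$. A superscript $\pm$ means the product over all sign choices: $(az^\pm;t)_\infty=(az;t)_\infty(a/z;t)_\infty$, $\ (1-axy^\pm)=(1-axy)(1-ax/y)$, and $(ax^\pm y^\pm;t)_\infty$ has four factors. Put $Z_l=z_l+z_l^{-1}$. We use constantly that
$$X_i-X_j=\frac{(1-x_ix_j^{\pm})}{x_i}=x_i(1-x_i^{-1}x_j)(1-x_i^{-1}x_j^{-1}).\tag{3}$$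

**The order.** Let $Q_+=\{\beta\in\mathbb Z^n:\beta_1+\cdots+\beta_j\ge0\ \text{for all }j\}$, and let $\nu\le\mu$ mean $\mu-\nu\in Q_+$. For example $(0,2)\le(1,1)\le(2,0)$. The vectors $e_i$ and $e_i\pm e_j$ $(i<j)$ lie in $Q_+$. If $\mu$ is a partition and $\nu\in W\mu$, then $\nu\le\mu$, since the sum of any $j$ entries of $\nu$ is at most $\mu_1+\dots+\mu_j$. Fix $\lambda=(k^n)$. For partitions, $\mu\le\lambda$ is equivalent to $\mu\subseteq\lambda$: the first inequality is $\mu_1\le k$, and conversely $\mu\subseteq\lambda$ gives all the inequalities. Let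
$$m_\mu=\sum_{\nu\in W\mu}x^\nu,\qquad V'=\mathrm{span}\{m_\mu:\mu\subsetneq\lambda\}.$$

**Expansions.** With $u_j=x_{j+1}/x_j$ for $j<n$ and $u_n=x_n^{-1}$ we have $x^{-\beta}=\prod_ju_j^{\beta_1+\cdots+\beta_j}$. So the monomials $x^{-\beta}$, $\beta\in Q_+$, are exactly the monomials of power series in $u_1,\dots,u_n$. "Expanding" a rational function means expanding in $u$ near $u=0$, that is, for $|x_1|\gg\dots\gg|x_n|\gg1$.

**Anti-invariants.** Let $\delta(x)=\prod_i(x_i-x_i^{-1})\prod_{i<j}(X_i-X_j)$. It changes sign under every inversion $x_i\mapsto x_i^{-1}$ and every transposition, and we call such functions anti-invariant. An anti-invariant Laurent polynomial vanishes at $x_i=\pm1$, at $x_i=x_j$, and at $x_i=x_j^{-1}$ (apply the transposition combined with inverting both variables, whose sign is also $-1$). The corresponding primes are pairwise non-associate in the Laurent polynomial ring, so it is divisible by $\delta$.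

**Parameters.** Let $t_0,\dots,t_3$ be real and $e_4=t_0t_1t_2t_3$. We assume throughout:

(H) $0<t<1$; either all $t_r\in(-1,1)$, or $t_0=-1$ and $t_1,t_2,t_3\in(-1,1)$; and $k\ge2$ or $e_4=0$.

The $\mathrm B_n$ case is $(t_0,\dots,t_3)=(-1,s,0,0)$. Let
$$c(x)=\prod_i\frac{\prod_{r}(1-t_rx_i^{-1})}{1-x_i^{-2}}\prod_{i<j}\frac{(1-tx_i^{-1}x_j)(1-tx_i^{-1}x_j^{-1})}{(1-x_i^{-1}x_j)(1-x_i^{-1}x_j^{-1})},$$
and let $S$ be $S_\varphi$ of Lemma 2 with $\varphi(x)=\prod_r(1-t_rx^{-1})/(1-x^{-2})$: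
$$S(x)=\sum_{\varepsilon\in\{\pm1\}^n}\prod_i x_i^{k\varepsilon_i}\frac{\prod_r(1-t_rx_i^{-\varepsilon_i})}{1-x_i^{-2\varepsilon_i}}\prod_{i<j}\frac{1-tx_i^{-\varepsilon_i}x_j^{-\varepsilon_j}}{1-x_i^{-\varepsilon_i}x_j^{-\varepsilon_j}}.\tag{4}$$
For $(-1,s,0,0)$ we have $\varphi(x)=\frac{1-sx^{-1}}{1-x^{-1}}$, so $c$ is the factor in the definition of $P_\lambda^{\mathrm B_n}$.

**Definition.** For $q\in[0,1)$ the density with base $q$ and coupling $t$ is (with cancellation of factors $1+x_i^{\pm}$ if $t_0=-1$)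
$$\nabla^{(n)}_{q,t}(x)=\prod_{i}\frac{(x_i^{\pm2};q)_\infty}{\prod_r(t_rx_i^\pm;q)_\infty}\prod_{i<j}\frac{(x_i^\pm x_j^\pm;q)_\infty}{(tx_i^\pm x_j^\pm;q)_\infty}.$$
The density $\nabla^{(k)}_{t,q}(z)$ is the same expression in $z_1,\dots,z_k$ with base $t$ and coupling $q$, and with the *same* $t_r$.

For instance, with $n=1$, $q=0$ and parameters $(-1,s,0,0)$ it is $\frac{(1-x)(1-x^{-1})}{(1-sx)(1-sx^{-1})}$. In general $\nabla^{(n)}_{0,t}(x)=1/(c(x)c(x^{-1}))$, and on $\mathbb T^n$ this is $|c(x)|^{-2}$.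

**Lemma 3.** Assume (H).

(a) $\sum_{w\in W}w(x^\lambda c)=\prod_{i=1}^n\frac{1-t^i}{1-t}\cdot S$, and $S\in m_\lambda+V'$. In particular, for $(-1,s,0,0)$, $S=P^{\mathrm B_n}_{(k^n)}(x;t,s)$.

(b) $\int_{\mathbb T^n}S\,m_\mu\nabla^{(n)}_{0,t}=0$ for all $\mu\subsetneq\lambda$.

(c) $S$ is the only element of $m_\lambda+V'$ with real coefficients that has property (b).

*Proof.* **Step 1: $S$ is a $W$-invariant Laurent polynomial.** The formula in (a) is Lemma 2. By (3), $\delta$ is a monomial times the denominator of $c$, so $\delta x^\lambda c$ is a Laurent polynomial. Hence $\delta\sum_ww(x^\lambda c)=\sum_w\mathrm{sgn}(w)\,w(\delta x^\lambda c)$ is an anti-invariant Laurent polynomial. It is divisible by $\delta$, so $S$ is a Laurent polynomial, and it is $W$-invariant.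

**Step 2: the shape of $S$.** Expand the $\varepsilon$-term of (4), and let $J=\{i:\varepsilon_i=-1\}$. For $i<j$ the vector $\varepsilon_ie_i+\varepsilon_je_j$ is $\pm\alpha$ with $\alpha\in\{e_i+e_j,e_i-e_j\}$. Both $\frac{1-tx^{-\alpha}}{1-x^{-\alpha}}$ and $\frac{1-tx^{\alpha}}{1-x^{\alpha}}=\frac{t-x^{-\alpha}}{1-x^{-\alpha}}$ are power series in $x^{-\alpha}$. For $i\notin J$ the one-variable factor is $x_i^k$ times a power series in $x_i^{-1}$ with constant term $1$. For $i\in J$ it is $-x_i^{-k-2}\prod_r(1-t_rx_i)/(1-x_i^{-2})$, whose exponents are at most $2-k$, and at most $1-k$ if $e_4=0$. By (H) they are at most $k-1$ in either case. So all monomials of the $\varepsilon$-term are $\le\lambda-\sum_{i\in J}e_i$. Only $J=\emptyset$ reaches $x^\lambda$, with coefficient $1$. A $W$-invariant Laurent polynomial with all monomials $\le\lambda$ is a combination of $m_\mu$ with $\mu\subseteq\lambda$, so $S\in m_\lambda+V'$. For $(-1,s,0,0)$ the normalization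 of $P$ gives $S=P$. This proves (a).

**Step 3: orthogonality.** On the torus $x^\lambda c(x)\nabla^{(n)}_{0,t}(x)=x^\lambda/c(x^{-1})$ is continuous. By (a) and the $W$-invariance of $m_\mu$, $\nabla^{(n)}_{0,t}$ and Haar measure, the integral in (b) is a constant times $\int m_\mu\,x^\lambda/c(x^{-1})$. Now
$$\frac1{c(x^{-1})}=\prod_i\frac{1-x_i^2}{\prod_r(1-t_rx_i)}\prod_{i<j}\frac{(1-x_ix_j^{-1})(1-x_ix_j)}{(1-tx_ix_j^{-1})(1-tx_ix_j)}=\sum_{\beta\in Q_+}c_\beta x^\beta,$$
absolutely convergent on $\mathbb T^n$ (cancel $1+x_i$ if $t_0=-1$). A nonzero contribution requires $\lambda+\beta\in-W\mu=W\mu$ for some $\beta\in Q_+$. But the coordinate sum of $\lambda+\beta$ is at least $kn$, and elements of $W\mu$ have coordinate sum at most $|\mu|<kn$. So the integral is $0$.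

**Step 4: uniqueness.** Let $d\in V'$ be the difference of two real elements of $m_\lambda+V'$ with property (b). Then $d$ is orthogonal to $V'$, so $\int d^2\nabla^{(n)}_{0,t}=0$. A real $W$-invariant Laurent polynomial is real on $\mathbb T^n$, because conjugation there is $x\mapsto x^{-1}$. Moreover $\nabla^{(n)}_{0,t}=|c|^{-2}\ge0$ has zeros of measure $0$. So $d=0$. $\square$

## 5. Equal means for two different weights

Section 3 suggests writing $S$ as an average of $\prod_{i,l}(X_i-Z_l)$ over auxiliary variables $z_1,\dots,z_k$ (the sign is changed by $z\mapsto-z$), and then checking orthogonality to $V'$ in $x$. Let us see what this asks for when $n=k=1$, where $V'$ consists of the constants.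

For fixed $z$ we have $\int(X-Z)\nabla(x)=(\text{mean of }X-Z)\int\nabla$, which is not zero unless $Z$ happens to be the mean. So no pointwise argument in $z$ can work; orthogonality appears only after averaging over $z$. For $n=k=1$ it says exactly that $X$ under the $x$-weight and $Z$ under the $z$-weight have the same mean. The two weights are different. For parameters $(-1,t,0,0)$ the $x$-weight is $\frac{(1-x)(1-x^{-1})}{(1-tx)(1-tx^{-1})}$. The $z$-weight suggested by Section 3 is $(1-z)(1-z^{-1})(tz^{\pm2};t^2)_\infty$, which, as Section 8 will show, is the density $\nabla^{(1)}$ with the *same* parameters but base $t$ in place of base $0$.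

So why should the mean not depend on the base? Let the base be $q>0$, let $|t_r|<1$, let $e_j$ be the elementary symmetric functions of $t_0,\dots,t_3$, let $A(y)=\prod_r(1-t_ry)$, and consider
$$Df(x)=\frac{A(x)}{(1-x^2)(1-qx^2)}\big(f(qx)-f(x)\big)+\frac{A(x^{-1})}{(1-x^{-2})(1-qx^{-2})}\big(f(x/q)-f(x)\big).$$
For $f=X$ we have $f(qx)-f(x)=(1-q)(1-qx^2)/(qx)$, so
$$DX=\frac{1-q}{q}\cdot\frac{x^{-1}A(x)-x^3A(x^{-1})}{1-x^2}=\frac{1-q}q\big[(1-e_4)X-(e_1-e_3)\big],\tag{5}$$
because $x^{-1}A(x)-x^3A(x^{-1})=(1-e_4)(x^{-1}-x^3)-(e_1-e_3)(1-x^2)$. Granting that $D$ is symmetric for $\nabla^{(1)}_{q,t}$ (Lemma 4(c) below) and noting $D1=0$, we get $\int(DX)\nabla=\int X\,(D1)\nabla=0$. Hence the mean of $X$ is $\frac{e_1-e_3}{1-e_4}$, *for every base*. For $(-1,s,0,0)$, as a limit, it is $s-1$, which agrees with $S=X+1-s$.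

Formula (5) also shows the mechanism. The bracket does not contain $q$. So if $D_x$ has base $q$ and $D_z$ has base $t$, then
$$(1-t)q\,D_x(X-Z)+(1-q)t\,D_z(X-Z)=(1-t)(1-q)(1-e_4)(X-Z).$$
The function $X-Z$ is a joint eigenfunction of a combination of the two operators. Averaging over $z$ removes $D_z$ and leaves an eigenfunction of $D_x$. Distinct eigenvalues then give orthogonality. This is the plan for all $n$ and $k$.

It cannot be carried out at $q=0$, where we need the result: the shift $x\mapsto qx$ makes no sense there, and (5) carries a factor $q^{-1}$. So we introduce $q>0$, derive the orthogonality relations, and let $q\to0$ only in those integrals.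

## 6. The Koornwinder operator

In Sections 6 and 7: $0<q,t<1$ and all $t_r\in(-1,1)$. Let $A(y)=\prod_{r=0}^3(1-t_ry)$, let $T_i$ be the shift $x_i\mapsto qx_i$, and let
$$D_x=\sum_{i=1}^n\Big(\Phi_i(T_i-1)+\Phi_i^-(T_i^{-1}-1)\Big),\qquad\Phi_i=\frac{A(x_i)}{(1-x_i^2)(1-qx_i^2)}\prod_{j\ne i}\frac{1-tx_ix_j^{\pm}}{1-x_ix_j^{\pm}},\qquad\Phi_i^-=\Phi_i\big|_{x_i\to x_i^{-1}}.$$
The case $n=1$ is the operator $D$ of Section 5.

**Lemma 4** (Koornwinder 1992).

(a) $D_x$ maps $W$-invariant Laurent polynomials to $W$-invariant Laurent polynomials, and $D_xm_\mu\in E_\mu m_\mu+\mathrm{span}\{m_\nu:\nu<\mu\}$ with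
$$E_\mu=\sum_{i=1}^n\big[q^{-1}e_4t^{2n-i-1}(q^{\mu_i}-1)+t^{i-1}(q^{-\mu_i}-1)\big].$$

(b) $E_\mu<E_\lambda$ for $\mu\subsetneq\lambda$.

(c) $\int(D_xf)\,g\,\nabla^{(n)}_{q,t}=\int f\,(D_xg)\,\nabla^{(n)}_{q,t}$ for $W$-invariant Laurent polynomials $f,g$.

*Proof.* **Step 1: $D_x$ preserves invariant Laurent polynomials.** Inverting $x_i$ exchanges $\Phi_i$ with $\Phi_i^-$ and $T_i$ with $T_i^{-1}$ and fixes the other coefficients; permutations permute the summands. So $D_x$ commutes with $W$. An invariant $f$ is a polynomial in $X_i$, so $(T_i-1)f$ is divisible by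
$$qx_i+\frac1{qx_i}-x_i-\frac1{x_i}=\frac{(1-q)(1-qx_i^2)}{qx_i}.$$
This cancels the factor $1-qx_i^2$ in $\Phi_i$. The remaining denominator $(1-x_i^2)\prod_{j\ne i}(1-x_ix_j^\pm)$ divides $\delta$ up to a monomial. By inversion the same holds for $\Phi_i^-(T_i^{-1}-1)f$. So $\delta D_xf$ is an anti-invariant Laurent polynomial, hence divisible by $\delta$.

**Step 2: triangularity.** Expand the coefficients in $u$. The factor $A(x_i)/((1-x_i^2)(1-qx_i^2))$ is a power series in $x_i^{-1}$ with constant term $q^{-1}e_4$. The factor of $\Phi_i$ with $x_ix_j$ has constant term $t$. The one with $x_i/x_j$ has constant term $t$ if $i<j$ and $1$ if $i>j$. So $\Phi_i$ is a power series in $u$ with constant term $q^{-1}e_4t^{n-1}t^{n-i}$. In $\Phi_i^-$ the one-variable factor has constant term $1$, the factors with $(x_ix_j)^{-1}$ give $1$, and those with $x_j/x_i$ give $1$ for $i<j$ and $t$ for $i>j$; the constant term is $t^{i-1}$. Now $(T_i^{\pm1}-1)x^\nu=(q^{\pm\nu_i}-1)x^\nu$,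 and every monomial $x^\nu$ of $m_\mu$ has $\nu\le\mu$. So all monomials of $D_xm_\mu$ are $\le\mu$, and $x^\mu$ comes only from $\nu=\mu$ and the constant terms, with coefficient $E_\mu$. By invariance, $D_xm_\mu$ is a combination of $m_\nu$ with $\nu\le\mu$.

**Step 3: strict growth of $E_\mu$.** Go from $\mu$ to $\lambda$ by raising one coordinate by $1$ at a time, the formula for $E_\mu$ being defined for any nonnegative integers $\mu_i$. Raising $\mu_i$ by $1$ changes $E$ by
$$(1-q)q^{-\mu_i-1}t^{i-1}\big[1-q^{2\mu_i}e_4t^{2n-2i}\big]>0,$$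
since $|e_4|<1$.

**Step 4: symmetry.** The $x_i$-dependent part of $\Phi_i\nabla^{(n)}_{q,t}$ is
$$\frac{(q^2x_i^2;q)_\infty(x_i^{-2};q)_\infty}{\prod_r(qt_rx_i;q)_\infty(t_r/x_i;q)_\infty}\prod_{j\ne i}\frac{(qx_ix_j^\pm;q)_\infty(x_i^{-1}x_j^\pm;q)_\infty}{(qtx_ix_j^\pm;q)_\infty(tx_i^{-1}x_j^\pm;q)_\infty},$$
because each factor of $\Phi_i$ removes the first factors of an infinite product. Replacing $x_i$ by $x_i/q$ gives
$$\frac{(x_i^2;q)_\infty(q^2x_i^{-2};q)_\infty}{\prod_r(t_rx_i;q)_\infty(qt_r/x_i;q)_\infty}\prod_{j\ne i}\frac{(x_ix_j^\pm;q)_\infty(qx_i^{-1}x_j^\pm;q)_\infty}{(tx_ix_j^\pm;q)_\infty(qtx_i^{-1}x_j^\pm;q)_\infty},$$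
which is the previous expression with $x_i\to x_i^{-1}$, that is, the $x_i$-dependent part of $\Phi_i^-\nabla^{(n)}_{q,t}$. So $T_i^{-1}(\Phi_i\nabla)=\Phi_i^-\nabla$. Substituting $x_i\to x_i/q$ in the integral, $\int\Phi_i(T_if)g\nabla$ becomes the integral of $f\,(T_i^{-1}g)\,\Phi_i^-\nabla$ over $|x_i|=q$, $|x_j|=1$ for $j\ne i$. By the last display, the poles of $\Phi_i^-\nabla$ in $x_i$ satisfy $|x_i|\ge|t_r|^{-1}>1$, or $|x_i|\le q|t_r|<q$, or $|x_i|\ge t^{-1}>1$, or $|x_i|\le qt<q$. None lies in $q\le|x_i|\le1$, so the contour may be moved to $|x_i|=1$: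
$$\int\Phi_i(T_if)\,g\,\nabla=\int f\,\Phi_i^-(T_i^{-1}g)\,\nabla.$$
Exchanging $f$ and $g$ gives the companion formula $\int\Phi_i^-(T_i^{-1}f)g\nabla=\int f\Phi_i(T_ig)\nabla$. The terms $-(\Phi_i+\Phi_i^-)fg\nabla$ are continuous on the torus and symmetric in $f,g$. Adding over $i$ proves (c). $\square$

Let $D_z$ be the same operator in $z_1,\dots,z_k$ with $q$ and $t$ exchanged (shifts $z_l\mapsto t^{\pm1}z_l$, coupling $q$) and the same $t_r$. Lemma 4 applies to it with the density $\nabla^{(k)}_{t,q}(z)$.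

## 7. The kernel identity

**Lemma 5.** Let $\Pi=\prod_{i=1}^n\prod_{l=1}^k(X_i-Z_l)$. Then
$$(1-t)q^kD_x\Pi+(1-q)t^nD_z\Pi=(1-t)q^kE_\lambda\,\Pi.$$

*Proof.* Let $N$ be the left side. The plan is to show that $N$ vanishes wherever $\Pi$ does, and then to count degrees.

**Step 1: degrees.** As a function of $x$, $\Pi$ is a combination of $m_\mu(x)$, $\mu\subseteq\lambda$, with coefficients that are polynomials in the $Z_l$ of degree $\le n$ in each. By Lemma 4(a) the same is true of $D_x\Pi$. Symmetrically, $D_z\Pi$ is a combination of $m_\nu(z)$, $\nu\subseteq(n^k)$, with coefficients of degree $\le k$ in each $X_i$. So $N$ is a polynomial in the $X_i,Z_l$, symmetric in the $X_i$ and in the $Z_l$, of degree $\le k$ in each $X_i$ and $\le n$ in each $Z_l$.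

**Step 2: $N=0$ on $x_1=z_1=y$.** Let $y$ and the other variables be generic. Only the terms shifting $x_1$ or $z_1$ survive, since in all the others the factor $X_1-Z_1=0$ remains. Use
$$qy+\tfrac1{qy}-z-\tfrac1z=\frac{1-qyz^\pm}{qy},\qquad qy+\tfrac1{qy}-y-\tfrac1y=\frac{(1-q)(1-qy^2)}{qy},$$
the same formulas with $t$ in place of $q$, and the first with $q=1$. Put $\Pi''=\prod_{i,l\ge2}(X_i-Z_l)$ and
$$G(y)=\frac{A(y)}{y(1-y^2)}\prod_{j\ge2}\frac{1-tyx_j^\pm}{y}\prod_{l\ge2}\frac{1-qyz_l^\pm}{y}\ \Pi''.$$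
In $\Phi_1T_1\Pi$ the shifted product has the factors $(i,l)=(1,1)$, then $(1,l)$, then $(i,1)$, then $\Pi''$. So $\Phi_1T_1\Pi$ equals
$$\frac{A(y)}{(1-y^2)(1-qy^2)}\prod_{j\ge2}\frac{1-tyx_j^\pm}{1-yx_j^\pm}\cdot\frac{(1-q)(1-qy^2)}{qy}\prod_{l\ge2}\frac{1-qyz_l^\pm}{qy}\cdot\prod_{i\ge2}\Big(-\frac{1-yx_i^\pm}{y}\Big)\Pi''=(-1)^{n-1}(1-q)q^{-k}G(y).$$
The $T_1^{-1}$-term is obtained from the $T_1$-term by $x_1\to x_1^{-1}$. As $\Pi$ is invariant under $z_1\to z_1^{-1}$, its value is the same expression with $G(y^{-1})$. In $D_z\Pi$ the term with $z_1\mapsto tz_1$ is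
$$\frac{A(y)}{(1-y^2)(1-ty^2)}\prod_{l\ge2}\frac{1-qyz_l^\pm}{1-yz_l^\pm}\cdot\Big(-\frac{(1-t)(1-ty^2)}{ty}\Big)\prod_{i\ge2}\Big(-\frac{1-tyx_i^\pm}{ty}\Big)\prod_{l\ge2}\frac{1-yz_l^\pm}{y}\,\Pi''=(-1)^n(1-t)t^{-n}G(y),$$
and the other one has $y\to y^{-1}$. Both operators produce the *same* $G$. Therefore
$$N\big|_{x_1=z_1=y}=(-1)^{n-1}\big[(1-t)(1-q)-(1-q)(1-t)\big]\big(G(y)+G(y^{-1})\big)=0.$$

**Step 3: the quotient is a constant.** So $X_1-Z_1$ divides $N$, and by symmetry every $X_i-Z_l$ does. Hence $\Pi\mid N$. By Step 1 the quotient has degree $0$ in every variable. Compare coefficients of $x^\lambda$. In $\Pi$ it is $1$; therefore in $D_z\Pi$ it is $D_z1=0$, and in $D_x\Pi$ it is $E_\lambda$ by Lemma 4(a). So $N=(1-t)q^kE_\lambda\Pi$. $\square$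

## 8. The polynomial as an average over $k$ auxiliary variables

**Theorem 6.** Under (H),
$$S(x)=\frac{\int_{\mathbb T^k}\prod_{i,l}(X_i-Z_l)\,\nabla^{(k)}_{t,0}(z)}{\int_{\mathbb T^k}\nabla^{(k)}_{t,0}(z)},\qquad\nabla^{(k)}_{t,0}(z)=\prod_l\frac{(z_l^{\pm2};t)_\infty}{\prod_r(t_rz_l^\pm;t)_\infty}\prod_{l<m}(z_l^\pm z_m^\pm;t)_\infty.$$

*Proof.* **Step 1: an eigenfunction for $q>0$.** Let $t_r\in(-1,1)$, $q\in(0,1)$, and $I_q(x)=\int_{\mathbb T^k}\Pi\,\nabla^{(k)}_{t,q}(z)$. By Lemma 4(c) in $z$, $\int(D_z\Pi)\nabla^{(k)}_{t,q}=\int\Pi\,(D_z1)\nabla^{(k)}_{t,q}=0$. Integrating Lemma 5 over $z$ gives $D_xI_q=E_\lambda I_q$.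

**Step 2: orthogonality for $q>0$.** By Lemma 4(a), $D_x-E_\lambda$ maps $V'$ to itself and is triangular with diagonal entries $E_\mu-E_\lambda$. These are nonzero by Lemma 4(b), so the map is bijective on $V'$. Given $v\in V'$, write $v=(D_x-E_\lambda)u$ with $u\in V'$. By Lemma 4(c),
$$\int I_q\,v\,\nabla^{(n)}_{q,t}=\int\big((D_x-E_\lambda)I_q\big)u\,\nabla^{(n)}_{q,t}=0.$$
Therefore
$$\int_{\mathbb T^n}\int_{\mathbb T^k}\Pi\;m_\mu(x)\,\nabla^{(n)}_{q,t}(x)\,\nabla^{(k)}_{t,q}(z)=0\qquad(\mu\subsetneq\lambda).\tag{6}$$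

**Step 3: the limit $q\to0^+$.** For $|a|\le1$ we have $(a;q)_\infty=(1-a)\prod_{m\ge1}(1-aq^m)\to1-a$ uniformly. Also $(qz_l^\pm z_m^\pm;t)_\infty\to1$ uniformly on the torus. The denominators stay away from $0$. So both densities converge uniformly on the tori, to $\nabla^{(n)}_{0,t}$ and $\nabla^{(k)}_{t,0}$, and (6) holds at $q=0$.

**Step 4: the limit $t_0\to-1$.** If $t_0=-1$ is wanted, put $t_0=-\alpha$ in (6) at $q=0$ and let $\alpha\to1^-$. On $\mathbb T$, $|1+x|\le|1+\alpha x|+(1-\alpha)\le2|1+\alpha x|$. So the quotients $\frac{(1+x_i)(1+x_i^{-1})}{(1+\alpha x_i)(1+\alpha x_i^{-1})}$, and the same quotients in $z_l$, are bounded by $4$. The remaining denominators $(-\alpha tz_l^\pm;t)_\infty$ are bounded below by $(t;t)_\infty^2$. By dominated convergence (6) holds for $t_0=-1$ and $q=0$.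

**Step 5: conclusion.** So $I_0=\int\Pi\,\nabla^{(k)}_{t,0}$ is orthogonal to $V'$ for $\nabla^{(n)}_{0,t}$, and $I_0\in Mm_\lambda+V'$ with $M=\int\nabla^{(k)}_{t,0}$. On $\mathbb T^k$ the density is the squared modulus of $\prod_l\frac{(z_l^2;t)_\infty}{\prod_r(t_rz_l;t)_\infty}\prod_{l<m}(z_lz_m;t)_\infty(z_l/z_m;t)_\infty$, which is not identically $0$, so $M>0$. The coefficients of $I_0$ are real. Lemma 3(c) gives $I_0/M=S$. $\square$

**The case $(-1,t,0,0)$.** Separating even and odd powers of $t$ in the product,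
$$(z^2;t)_\infty=(z;t)_\infty(-z;t)_\infty(tz^2;t^2)_\infty.\tag{7}$$
So the one-variable factor $(z^{\pm2};t)_\infty/\big((-z^\pm;t)_\infty(tz^\pm;t)_\infty\big)$ is $(1-z^\pm)(tz^{\pm2};t^2)_\infty$, the weight announced in Section 5. Here $e_4=0$, so every $k$ is allowed. Substituting $z\to-z$, Theorem 6 and Lemma 3(a) give for $0<t<1$
$$P^{\mathrm B_n}_{(k^n)}(x;t,t)=\frac{\int\prod_{i,l}(X_i+Z_l)\,w_*(z)}{\int w_*(z)},\qquad w_*=\prod_l(1+z_l)(1+z_l^{-1})(tz_l^{\pm2};t^2)_\infty\prod_{l<m}(z_l^\pm z_m^\pm;t)_\infty.\tag{8}$$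
For $k=1$ this is the average found in Section 3.

## 9. Factoring the theta determinant

We now turn the determinant (1) into the same average. Let $0<t<1$ and $f(z)=\prod_i(Z+X_i)$.

**Step 1: each entry is a constant term.** By (2), $\ddot e_{n+m}=\mathrm{CT}[z^{-m}(1+z)f(z)]$. With $p=j-1-2ky$ the two indices in (1) are $n-i+1+p$ and $n+i+p$, so
$$M_{ij}=\sum_y(-1)^yt^{ky^2-(j-1)y}\,\mathrm{CT}\big[f(z)g_i(z)z^{-p}\big],\qquad g_i(z)=(1+z)(z^{i-1}+z^{-i})=(z^i+z^{-i})+(z^{i-1}+z^{1-i}).$$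
As $f$ and $g_i$ are invariant under $z\to z^{-1}$, we may replace $z^{-p}$ by $\frac12(z^p+z^{-p})$:
$$M_{ij}=\mathrm{CT}[f g_i\theta_j],\qquad\theta_j(z)=\tfrac12\sum_{y\in\mathbb Z}(-1)^yt^{ky^2-(j-1)y}\big(z^{j-1-2ky}+z^{-(j-1-2ky)}\big),$$
and $\theta_j$ converges absolutely on $\mathbb C^*$.

**Step 2: Andréief's identity.** For continuous $F$ on $\mathbb T$,
$$\det\Big(\int_{\mathbb T}Fg_i\theta_j\Big)=\frac1{k!}\int_{\mathbb T^k}\prod_lF(z_l)\,\det(g_i(z_l))\det(\theta_j(z_l)).\tag{9}$$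
Indeed, the $k!$ terms in the expansion of the second determinant contribute equally, because the first determinant is antisymmetric. The term $\prod_l\theta_l(z_l)$ can be absorbed into the columns of the first determinant, and integrating column by column gives the left side.

**Step 3: the first determinant.** $g_i$ is a monic polynomial of degree $i$ in $Z$, and at $z=-1$ it equals $2(-1)^i+2(-1)^{i-1}=0$, so it is divisible by $Z+2$. Thus $g_i=(Z+2)h_{i-1}(Z)$ with $h_{i-1}$ monic of degree $i-1$, and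
$$\det(g_i(z_l))=\prod_l(Z_l+2)\prod_{l<m}(Z_m-Z_l).$$

**Lemma 7.** $\det(\theta_j(z_l))=c\cdot\mathcal E$ with $c$ independent of $z$, where
$$\mathcal E=\prod_l(tz_l^{\pm2};t^2)_\infty\prod_{l<m}(Z_m-Z_l)(tz_l^\pm z_m^\pm;t)_\infty.$$

*Proof.* **Quasi-periodicity and zeros of $\theta_j$.** Let $\vartheta(z)=\sum_y(-1)^yt^{ky^2-(j-1)y}z^{j-1-2ky}$. In $\vartheta(tz)$ the exponent of $t$ is $ky^2-(j-1)y+(j-1)-2ky=k(y-1)^2-(j-1)(y-1)-k$. Replacing $y$ by $y+1$ gives
$$\vartheta(tz)=-t^{-k}z^{-2k}\vartheta(z).$$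
Applying this at $w/t$ gives $\vartheta(w/t)=-t^{-k}w^{2k}\vartheta(w)$. With $w=z^{-1}$ this says that $z\mapsto\vartheta(1/z)$ satisfies the same relation. Hence
$$\theta_j(tz)=-t^{-k}z^{-2k}\theta_j(z),\qquad\theta_j(1/z)=\theta_j(z).$$
At $z=\pm t^{-1/2}$ the multiplier is $-1$, so $\theta_j(\pm t^{1/2})=-\theta_j(\pm t^{-1/2})=-\theta_j(\pm t^{1/2})$, and $\theta_j(\pm t^{1/2})=0$.

**Comparison in $z_1$.** Let $\mathcal D=\det(\theta_j(z_l))$, as a function of $z_1$ with generic $z_2,\dots,z_k$. It satisfies $\mathcal D(tz_1)=-t^{-k}z_1^{-2k}\mathcal D(z_1)$. It vanishes for $z_1\in\pm t^{1/2}t^{\mathbb Z}$ and, having two equal columns up to a factor, for $z_1\in z_m^{\pm1}t^{\mathbb Z}$, $m\ge2$. For $\mathcal E$: under $z\to tz$, $(tz^{\pm2};t^2)_\infty$ is multiplied by $\frac{1-t^{-1}z^{-2}}{1-tz^2}=-t^{-1}z^{-2}$. Next,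
$$(Z_m-Z)(tz^\pm z_m^\pm;t)_\infty=-z^{-1}\prod_{\pm}(zz_m^{\pm1};t)_\infty(tz^{-1}z_m^{\mp1};t)_\infty.$$
A product $(u;t)_\infty(t/u;t)_\infty$ is multiplied by $\frac{1-u^{-1}}{1-u}=-u^{-1}$ under $u\to tu$. With $u=zz_m$ and $u=z/z_m$ this gives $z^{-2}$, and $z^{-1}$ contributes $t^{-1}$; the total is $t^{-1}z^{-2}$ for each $m$. Altogether $\mathcal E$ gets the factor $-t^{-1}z_1^{-2}(t^{-1}z_1^{-2})^{k-1}=-t^{-k}z_1^{-2k}$, the same as $\mathcal D$. The zeros of $\mathcal E$ in $z_1$ are exactly the points listed, all simple for generic $z_2,\dots,z_k$. So $\mathcal D/\mathcal E$ is holomorphic in $z_1\in\mathbb C^*$ and invariant under $z_1\to tz_1$. A Laurent series $\sum a_rz^r$ with $a_rt^r=a_r$ for all $r$ is constant.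

**All variables.** $\mathcal D$ and $\mathcal E$ are both antisymmetric in $z_1,\dots,z_k$, so the same holds in each $z_l$. Thus all partial derivatives of $\mathcal D/\mathcal E$ vanish on a dense subset of $\{\mathcal E\ne0\}$, hence everywhere on it by continuity. This set is connected, as the complement of the zero set of a holomorphic function in the connected manifold $(\mathbb C^*)^k$, and it is dense. So $\mathcal D/\mathcal E$ is constant. $\square$

**Step 4: the product is $w_*$.** We have $Z_l+2=(1+z_l)(1+z_l^{-1})$, and $(Z_m-Z_l)^2$ is the product of the four factors $1-z_l^\pm z_m^\pm$ (by (3), two of them give $z_l(Z_l-Z_m)$ and the other two $z_l^{-1}(Z_l-Z_m)$). These four complete $(tz_l^\pm z_m^\pm;t)_\infty$ to $(z_l^\pm z_m^\pm;t)_\infty$. So $\det(g_i(z_l))\det(\theta_j(z_l))=c\,w_*$, and (9) becomes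
$$\tfrac12\det\Big(\int_{\mathbb T}Fg_i\theta_j\Big)=\frac{c}{2\,k!}\int_{\mathbb T^k}\prod_lF(z_l)\,w_*(z)\qquad(F\text{ continuous on }\mathbb T).\tag{10}$$

**Step 5: the constant.** Take $F\equiv1$. The exponents in $g_i$ have absolute value $\le k$, while for $y\ne0$ we have $|j-1-2ky|\ge2k-(k-1)=k+1$. So only $y=0$ contributes, and $\int g_i\theta_j=\mathrm{CT}[g_i\cdot\frac12(z^{j-1}+z^{1-j})]$ is the coefficient of $z^{j-1}$ in $g_i$. It is $2$ for $i=j=1$, $1$ for $i=j\ge2$, $1$ for $j=i+1$, and $0$ otherwise. The matrix is upper triangular with determinant $2$, so the left side of (10) is $1$: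
$$\frac{c}{2\,k!}=\Big(\int_{\mathbb T^k}w_*\Big)^{-1}.\tag{11}$$

## 10. Proof of Theorem 1

Let $0<t<1$. Take $F=f=\prod_i(Z+X_i)$ in (10), for $x\in\mathbb T^n$, say. With (11) and (8),
$$\tfrac12\det(M_{ij})=\frac{\int\prod_{i,l}(X_i+Z_l)\,w_*}{\int w_*}=P^{\mathrm B_n}_{(k^n)}(x;t,t).$$
Both sides are Laurent polynomials in $x$, so this holds identically in $x$. Both sides are also polynomials in $t$. On the left the sums are finite with exponents $ky^2-(j-1)y\ge0$. On the right $P=S$, and (4) with parameters $(-1,t,0,0)$ is a polynomial in $t$ with coefficients rational in $x$. As $S$ is a Laurent polynomial in $x$ for infinitely many $t$, interpolation shows that these coefficients are Laurent polynomials. Hence the identity holds identically in $t$. At values of $t$ where $v_\lambda=\prod_i\frac{1-t^i}{1-t}$ vanishes, $P$ is understood as $S$. This proves Theorem 1. $\blacksquare$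

## 11. All values of $s$ by principal specialization

The point $x=(t,t^2)$ of Section 3 has a second use: specializing *some* of the variables to powers of $t$ changes the parameter $s$.

**Theorem 8.** Let $|s|,|t|<1$, and define $\ddot e_r^{(s)}$ by the Laurent expansion in $|s|<|z|<1/|s|$ (in $\mathbb C^*$ if $s=0$) of
$$\sum_{r\in\mathbb Z}\ddot e^{(s)}_rz^r=(1+z)\prod_{i=1}^n(1+zx_i)(1+zx_i^{-1})\,\frac{(-tz;t)_\infty(-t/z;t)_\infty}{(-sz;t)_\infty(-s/z;t)_\infty}.$$
Then, for all $n,k\ge1$,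
$$P^{\mathrm B_n}_{(k^n)}(x;t,s)=\frac{(-s;t)_\infty}{(-t;t)_\infty}\cdot\frac12\sum_{y\in\mathbb Z^k}\det_{1\le i,j\le k}\Big((-1)^{y_i}t^{ky_i^2-(j-1)y_i}\big(\ddot e^{(s)}_{n-i+j-2ky_i}+\ddot e^{(s)}_{n+i+j-2ky_i-1}\big)\Big).$$

For $s=t$ both extra factors are $1$ and this is Theorem 1. As a check take $n=k=1$, $t=0$. Then $\frac1{(1+sz)(1+s/z)}=\frac1{1-s^2}\sum_m(-s)^{|m|}z^m$, and one finds $\ddot e_1^{(s)}=\ddot e_2^{(s)}=\frac{-s+(X+1)-s(X+1)+s^2}{1-s^2}=\frac{X+1-s}{1+s}$. The right side is $(1+s)\cdot\frac12\cdot\frac{2(X+1-s)}{1+s}=X+1-s$, as it should be.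

*Proof.* **Step 1: specialize the left side.** Let $0<t<1$, $m\ge0$, and evaluate $P^{\mathrm B_{n+m}}_{(k^{n+m})}(x,t,t^2,\dots,t^m;t,t)$ by (4) with parameters $(-1,t,0,0)$ in $n+m$ variables, $x_{n+a}=t^a$. For generic $x$ no denominator vanishes, since $\pm a\pm b\ne0$ for $a\ne b$ in $\{1,\dots,m\}$. The factor $1-t\cdot t^{-\varepsilon_{n+1}}$ forces $\varepsilon_{n+1}=-1$. If $\varepsilon_{n+a}=-1$, the factor $1-t\cdot t^a\cdot t^{-\varepsilon_{n+a+1}(a+1)}$ forces $\varepsilon_{n+a+1}=-1$. So all $\varepsilon_{n+a}=-1$. For $i\le n$ the one-variable factor and the cross factors telescope: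
$$\frac{1-tx_i^{-\varepsilon_i}}{1-x_i^{-\varepsilon_i}}\prod_{a=1}^m\frac{1-t^{a+1}x_i^{-\varepsilon_i}}{1-t^ax_i^{-\varepsilon_i}}=\frac{1-t^{m+1}x_i^{-\varepsilon_i}}{1-x_i^{-\varepsilon_i}}.$$
What remains is the sum for $n$ variables with $s=t^{m+1}$. Hence
$$P^{\mathrm B_{n+m}}_{(k^{n+m})}(x,t,\dots,t^m;t,t)=t^{-km(m+1)/2}R_m\,P^{\mathrm B_n}_{(k^n)}(x;t,t^{m+1}),\qquad R_m=\prod_{a=1}^m\frac{1-t^{a+1}}{1-t^a}\prod_{1\le a<b\le m}\frac{1-t^{a+b+1}}{1-t^{a+b}}.$$
The first product telescopes to $\frac{1-t^{m+1}}{1-t}$. In the second, for fixed $a$ the product over $b$ telescopes to $\frac{1-t^{m+1+a}}{1-t^{2a+1}}$. So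
$$R_m=\prod_{a=0}^{m-1}\frac{1-t^{m+1+a}}{1-t^{2a+1}}=\prod_{a=1}^m\frac{1-t^{2a}}{1-t^a}=\prod_{a=1}^m(1+t^a),$$
where the middle equality follows by multiplying numerator and denominator by $\prod_{a=1}^m(1-t^a)$. With $s=t^{m+1}$, $R_m=(-t;t)_\infty/(-s;t)_\infty$.

**Step 2: specialize the right side.** We have $\prod_{a=1}^m(1+zt^a)(1+zt^{-a})=z^mt^{-m(m+1)/2}\prod_{a=1}^m(1+t^az)(1+t^a/z)$. The last product is $\frac{(-tz;t)_\infty(-t/z;t)_\infty}{(-sz;t)_\infty(-s/z;t)_\infty}$ for $s=t^{m+1}$. So the function $\ddot e_{n+m+r}$ of the variables $(x,t,\dots,t^m)$ equals $t^{-m(m+1)/2}\ddot e^{(s)}_{n+r}$. Theorem 1 for $n+m$ variables now reads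
$$t^{-km(m+1)/2}R_m\,P^{\mathrm B_n}_{(k^n)}(x;t,s)=t^{-km(m+1)/2}\cdot\tfrac12\sum_{y}\det\big(\cdots\ddot e^{(s)}\cdots\big),$$
which is the claim for $s=t^{m+1}$, $m\ge0$.

**Step 3: all $s$, then all $t$.** Fix $t\in(0,1)$ and generic $x$. The left side is polynomial in $s$. On the right, $\ddot e^{(s)}_r$ is an integral over $|z|=1$ of a function holomorphic in $|s|<1$. It is bounded uniformly in $r$ for $|s|\le\rho<1$, because $|(-sz^{\pm1};t)_\infty|\ge(\rho;t)_\infty>0$ there. So the sums over $y$ converge locally uniformly, and the right side is holomorphic in $|s|<1$. The two sides agree at the points $t^{m+1}\to0$, hence for all $|s|<1$. Now fix $s$. The left side is polynomial in $t$ (for $|t|<1$ we have $v_\lambda\ne0$, so $P=S$, which is polynomial in $s$ and $t$ by the interpolation argument of Section 10). The right side is holomorphic in $|t|<1$ by the same bound, now uniform in $|t|\le\rho<1$, and since $(-t;t)_\infty\ne0$ there. They agree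 for $t\in(0,1)$, hence for $|t|<1$. Finally, both sides are Laurent polynomials in $x$, so "generic" can be dropped. $\square$

For $s=0$ the extra numerator is a full theta function and the prefactor is $1/(-t;t)_\infty$. The extra factors cannot be avoided when $s\ne t$:

**Proposition 9.** The right side of the identity in Theorem 1 equals $P^{\mathrm B_n}_{(k^n)}(x;t,s)$ only for $s=t$.

*Proof.* Expand $S$ for the parameters $(-1,s,0,0)$ as in Lemma 3. For $i\in J$ the one-variable factor is now $x_i^{-k}\frac{1-sx_i}{1-x_i}=x_i^{-k}\frac{s-x_i^{-1}}{1-x_i^{-1}}$, with exponents $\le-k$. So a term with $J\ne\emptyset$ has only monomials $\le\lambda-2k\sum_{i\in J}e_i$. The monomial $\lambda-e_n$ is not among them: $e_n-2k\sum_{i\in J}e_i$ has coordinate sum $1-2k|J|<0$, so it is not in $Q_+$. The coefficient of $x^{\lambda-e_n}$ in $S$ therefore comes from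
$$\prod_ix_i^k\frac{1-sx_i^{-1}}{1-x_i^{-1}}\prod_{i<j}\frac{1-tx_i^{-1}x_j^{-1}}{1-x_i^{-1}x_j^{-1}},$$
and it is $1-s$. By Theorem 1 the right side there is $P^{\mathrm B_n}_{(k^n)}(x;t,t)$, in which this coefficient is $1-t$. So equality forces $s=t$. $\square$

## 12. Four parameters

Theorem 6 holds for four parameters and (10) for any continuous $F$. Together they give a $\mathrm{BC}_n$ version; $S$ is the $\mathrm{BC}_n$ Hall–Littlewood polynomial (4), equivalently the monic orthogonal polynomial for $\nabla^{(n)}_{0,t}$ in the sense of Lemma 3.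

**Theorem 10.** Let $0<t<1$, $t_0,\dots,t_3\in(-1,1)$, and $k\ge2$ or $t_0t_1t_2t_3=0$. Define $E_r$ by the expansion near $|z|=1$ of
$$\sum_rE_rz^r=(1+z)\prod_i(1+zx_i)(1+zx_i^{-1})\,\frac{(z^\pm;t)_\infty(-tz^\pm;t)_\infty}{\prod_{r=0}^3(-t_rz^\pm;t)_\infty}.$$
Then
$$S(x)=\frac{\prod_{0\le r<r'\le3}(t_rt_{r'};t)_\infty}{(-t;t)_\infty}\cdot\frac12\det_{1\le i,j\le k}\Big(\sum_{y\in\mathbb Z}(-1)^yt^{ky^2-(j-1)y}\big(E_{n-i+j-2ky}+E_{n+i+j-2ky-1}\big)\Big).$$

*Proof.* **Step 1: compare the densities.** Let $\omega(z)=(z^\pm;t)_\infty(-tz^\pm;t)_\infty/\prod_r(-t_rz^\pm;t)_\infty$, which is continuous on $\mathbb T$ and satisfies $\omega(1/z)=\omega(z)$. By (7), $(z^{\pm2};t)_\infty=(z^\pm;t)_\infty(-z^\pm;t)_\infty(tz^{\pm2};t^2)_\infty$, and $(-z^\pm;t)_\infty=(1+z^\pm)(-tz^\pm;t)_\infty$. So the density $w$ obtained from $\nabla^{(k)}_{t,0}$ by $z\to-z$ is $w=w_*\prod_l\omega(z_l)$. Theorem 6 becomes $S=\int\prod_{i,l}(X_i+Z_l)\,w\big/\int w$.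

**Step 2: the determinant.** Since $\sum_rE_rz^r=(1+z)z^nf(z)\omega(z)$, we have $E_{n+m}=\mathrm{CT}[z^{-m}(1+z)f\omega]$. Step 1 of Section 9 applies with $f\omega$ in place of $f$, because $\omega$ is invariant under inversion; the sums over $y$ converge absolutely, as the $E_r$ are bounded. So the entries are $\mathrm{CT}[f\omega g_i\theta_j]$, and (10) with $F=f\omega$ together with (11) gives
$$\tfrac12\det(\cdots)=\frac{\int\prod_{i,l}(X_i+Z_l)\,w}{\int w_*},\qquad\text{so}\qquad S=\tfrac12\det(\cdots)\cdot\frac{\int w_*}{\int w}.$$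

**Step 3: the two normalizing integrals.** By Gustafson's integral (Bull. Amer. Math. Soc. 22 (1990), 97–105), for $|q|,|T|,|t_r|<1$ the normalized-Haar integral over $\mathbb T^k$ of the density with base $q$, coupling $T$ and parameters $t_r$ equals
$$2^kk!\prod_{j=1}^k\frac{(T;q)_\infty(T^{k+j-2}t_0t_1t_2t_3;q)_\infty}{(T^j;q)_\infty(q;q)_\infty\prod_{r<r'}(T^{j-1}t_rt_{r'};q)_\infty}.$$
Put $q=t$ and let $T\to0$; the densities converge uniformly. The exponent $k+j-2$ is positive unless $k=j=1$, and in that case $t_0t_1t_2t_3=0$ by hypothesis. So these numerator factors tend to $1$. In the denominator only $j=1$ keeps the factors $(t_rt_{r'};t)_\infty$. Since $z\to-z$ does not change the integral,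
$$\int w=2^kk!\,(t;t)_\infty^{-k}\prod_{r<r'}(t_rt_{r'};t)_\infty^{-1}.$$
By (7), $w_*$ is the density with base $t$, coupling $0$ and parameters $(1,-t,0,0)$. Use the parameters $(\alpha,-t,0,0)$, whose product is $0$, and let $\alpha\to1^-$. Dominated convergence applies as in Step 4 of Theorem 6, with $|1-z|\le2|1-\alpha z|$. The only nontrivial product is $t_0t_1=-\alpha t\to-t$, so
$$\int w_*=2^kk!\,(t;t)_\infty^{-k}(-t;t)_\infty^{-1}.$$
The quotient $\int w_*/\int w$ is $\prod_{r<r'}(t_rt_{r'};t)_\infty/(-t;t)_\infty$, which completes the proof. $\square$
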